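
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Sequential limits of finitely supported measures:\\ every level of the hierarchy occurs}


\begin{abstract}
For a compact space $K$ let $S_0(K)$ be the set of finitely supported probability measures on $K$, and let $S_\alpha(K)$, $\alpha\le\omega_1$, be obtained by iterating weak$^*$ limits of sequences. We prove in $\mathsf{ZFC}$ that for every $\alpha\le\omega_1$ there is a compact space $K$ on which all Radon probability measures are reached in $\alpha$ steps but not all of them are reached earlier. For $\alpha\ge2$ the spaces are zero-dimensional of weight $\mathfrak c$. For $2\le\alpha<\omega_1$ they are built over a well-founded tree of height $\alpha$ by a construction that makes closed sets clopen by adding switches; the case $\alpha=\omega_1$ follows by a one-point compactification.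
\end{abstract}

\section{Introduction}

Let $K$ be a nonempty compact Hausdorff space and let $P(K)$ be the set of Radon probability measures on $K$. Write $\mu(f)=\int f\,d\mu$ and give $P(K)$ the weak$^*$ topology, so that $\mu_n\to\mu$ means $\mu_n(f)\to\mu(f)$ for all $f\in C(K)$. Let $S_0(K)$ be the set of finitely supported measures in $P(K)$, that is, of finite convex combinations of point masses $\delta_x$. This set is dense in $P(K)$: otherwise the Hahn--Banach theorem would give $\mu\in P(K)$ and a real-valued $f\in C(K)$ with $\mu(f)>\sup_x\delta_x(f)=\max f$. So every measure is the limit of a \emph{net} of finitely supported ones. What can be reached by \emph{sequences}? For $0<\alpha\le\omega_1$ put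
\[
S_\alpha(K)=\Big\{\mu\in P(K):\ \mu=\lim_n\mu_n\ \text{for some sequence } (\mu_n)_n\subseteq\bigcup_{\beta<\alpha}S_\beta(K)\Big\}.
\]
Constant sequences show that $S_\beta(K)\subseteq S_\alpha(K)$ for $\beta<\alpha$. A sequence in $\bigcup_{\beta<\omega_1}S_\beta(K)$ lies in a single $S_\beta(K)$, so
$S_{\omega_1}(K)=\bigcup_{\beta<\omega_1}S_\beta(K)$, and this is the sequential closure of $S_0(K)$. The least $\alpha$ at which the hierarchy stops measures how often sequential limits have to be iterated. Borodulin-Nadzieja and Selim \cite{BNS} posed the following problem.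

\begin{quote}
\itshape
Is it provable in $\mathsf{ZFC}$ that for each $\alpha\le\omega_1$ there is a compact space $K$ such that
\begin{equation}\label{eq:problem}
S_\alpha(K)=P(K)\qquad\text{and}\qquad S_\alpha(K)\setminus\bigcup_{\beta<\alpha}S_\beta(K)\neq\emptyset\,?
\end{equation}
\end{quote}
For $\alpha=\omega_1$ the second condition can never hold as written. There we read \eqref{eq:problem} as: $S_{\omega_1}(K)=P(K)$, and $S_\beta(K)\ne P(K)$ for every $\beta<\omega_1$.

\paragraph{The simplest cases.}
If $K$ is metrizable, so is $P(K)$, and then $S_1(K)=P(K)$ by density. A one-point space settles $\alpha=0$, and $K=[0,1]$ settles $\alpha=1$, Lebesgue measure not being finitely supported. Large weight alone does not produce higher levels: on the Cantor cube $2^\kappa$ with $\kappa\le\mathfrak c=2^{\aleph_0}$ one step still suffices, while for $\kappa>\mathfrak c$ the sequential closure is not all of $P(2^\kappa)$ (Theorem~\ref{thm:more}(d)). For $\alpha\ge2$ we need a space between these extremes, on which every measure is reached, but some of them slowly.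

One expects to build such a space as a tower, each level being a limit of the previous ones. Two things stand in the way. First, point masses are free and, from level one on, countable mixtures do not raise the level (Lemma~\ref{lem:mix}). So every purely atomic measure lies in $S_1(K)$, and the slow measure has to be diffuse in an essential way. Second, a tower has \emph{shortcuts}: a sequence running diagonally through it may arrive at the top in two steps. The heart of the construction is a device that blocks all shortcuts while keeping the intended routes open.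

\begin{theorem}\label{thm:main}
The following hold in $\mathsf{ZFC}$.
\begin{enumerate}
\item[(i)] For every $2\le\alpha<\omega_1$ there is a zero-dimensional compact space $K$ of weight $\mathfrak c$ with $S_\alpha(K)=P(K)$ and $P(K)\setminus\bigcup_{\beta<\alpha}S_\beta(K)\neq\emptyset$.
\item[(ii)] There is a zero-dimensional compact space $K$ of weight $\mathfrak c$ with $S_{\omega_1}(K)=P(K)$ and $S_\beta(K)\ne P(K)$ for all $\beta<\omega_1$.
\end{enumerate}
\end{theorem}

Together with the trivial cases $\alpha=0,1$, this answers the problem: yes, for every $\alpha\le\omega_1$.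

(The \emph{weight} of a space is the least cardinality of a base; \emph{zero-dimensional} means having a base of clopen sets.) The next theorem adds information on these spaces and on the sharpness of the weight. Here $\mathfrak p$ is the least cardinality of a family of subsets of a countably infinite set whose finite intersections are infinite, but for which no infinite set is contained, up to finitely many points, in every member; recall that $\omega_1\le\mathfrak p\le\mathfrak c$.

\begin{theorem}\label{thm:more}
The following hold in $\mathsf{ZFC}$.
\begin{enumerate}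
\item[(a)] For $2\le\alpha<\omega_1$ the space constructed in Section~\ref{sec:space} to prove Theorem~\ref{thm:main}(i) is moreover separable.
\item[(b)] If $K$ satisfies \eqref{eq:problem} for some $\alpha\le\omega_1$, then $S_\gamma(K)\setminus\bigcup_{\beta<\gamma}S_\beta(K)\neq\emptyset$ for every countable $\gamma\le\alpha$. So the spaces of Theorem~\ref{thm:main} carry measures of every intermediate exact level.
\item[(c)] Let $1\le\alpha\le\omega_1$. Every compact space of weight $\le\mathfrak c$ embeds in a compact space of weight $\mathfrak c$ satisfying \eqref{eq:problem} for $\alpha$.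
\item[(d)] If $P(K)=S_{\omega_1}(K)$, then every $\mu\in P(K)$ has a support of weight $\le\mathfrak c$. For an infinite cardinal $\kappa$: $P(2^\kappa)=S_1(2^\kappa)$ if $\kappa\le\mathfrak c$, and $P(2^\kappa)\ne S_{\omega_1}(2^\kappa)$ if $\kappa>\mathfrak c$.
\item[(e)] If $K$ has weight $<\mathfrak p$, then $S_{\omega_1}(K)=S_1(K)$. So for $\alpha\ge2$ every space satisfying \eqref{eq:problem} has weight $\ge\mathfrak p$, and under $\mathfrak p=\mathfrak c$ (in particular under Martin's Axiom) the weight $\mathfrak c$ in Theorem~\ref{thm:main} is the least possible.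
\end{enumerate}
\end{theorem}

\paragraph{Plan.} Section~\ref{sec:general} collects general facts. The longest of them, that one step suffices on Cantor cubes of weight $\le\mathfrak c$, is proved only in Section~\ref{sec:cube}, since its proof is independent of the rest. Section~\ref{sec:two} presents the main idea on the smallest case, $\alpha=2$. Section~\ref{sec:space} explains why the idea alone is not enough for $\alpha=3$ and constructs the spaces for $2\le\alpha<\omega_1$; Sections~\ref{sec:upper} and~\ref{sec:lower} prove the upper and the lower bound. Section~\ref{sec:omega1} treats $\alpha=\omega_1$, and Section~\ref{sec:more} proves Theorem~\ref{thm:more}.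

\section{General facts}\label{sec:general}

Measures are Radon probability measures. If $g:Z\to K$ is continuous and $\mu\in P(Z)$, then $g(\mu)\in P(K)$ is the image measure; the map $\mu\mapsto g(\mu)$ is weak$^*$ continuous. A measure on a closed subset of $K$ is also regarded as a measure on $K$. Subsets of a set $\mathfrak S$ are identified with points of $2^{\mathfrak S}$. Throughout, $X=\{0,1\}^\omega$ with its usual metric, and $\lambda$ is the fair-coin measure on $X$.

\begin{lemma}[Mixtures]\label{lem:mix}
Each $S_\beta(K)$ is convex. If $\beta\ge1$, $\mu_i\in S_\beta(K)$, $c_i\ge0$ for $i<\omega$ and $\sum_ic_i=1$, then $\sum_ic_i\mu_i\in S_\beta(K)$.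
\end{lemma}

\begin{proof}
Convexity is proved by induction on $\beta$; it is clear for $\beta=0$. For $\beta>0$, let $\mu_n\to\mu$ and $\nu_n\to\nu$ with $\mu_n,\nu_n\in\bigcup_{\gamma<\beta}S_\gamma(K)$, and let $0\le c\le1$. The hierarchy being increasing, $\mu_n$ and $\nu_n$ lie in a common $S_\gamma(K)$, $\gamma<\beta$. By induction so does $c\mu_n+(1-c)\nu_n$, and these measures converge to $c\mu+(1-c)\nu$.

For the second part let $\mu_i=\lim_j\mu_{i,j}$ with $\mu_{i,j}\in\bigcup_{\gamma<\beta}S_\gamma(K)$, fix $p\in K$ and put
\[
\mu^{(j)}=\sum_{i\le j}c_i\mu_{i,j}+\Big(1-\sum_{i\le j}c_i\Big)\delta_p .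
\]
This is a finite convex combination, hence lies in $\bigcup_{\gamma<\beta}S_\gamma(K)$. For $f\in C(K)$ and $m\le j$,
\[
\Big|\mu^{(j)}(f)-\sum_ic_i\mu_i(f)\Big|\le\sum_{i\le m}c_i|\mu_{i,j}(f)-\mu_i(f)|+2\|f\|\sum_{i>m}c_i .
\]
Let $j\to\infty$ and then $m\to\infty$.
\end{proof}

\begin{lemma}\label{lem:maps}
Let $K$ and $Z$ be nonempty compact spaces and $\beta\le\omega_1$.
\begin{enumerate}
\item[(a)] If $g:Z\to K$ is continuous and $\mu\in S_\beta(Z)$, then $g(\mu)\in S_\beta(K)$. In particular $S_\beta(Z)\subseteq S_\beta(K)$ for closed $Z\subseteq K$.
\item[(b)] If $Z\subseteq K$ is clopen, $\mu\in S_\beta(K)$ and $\mu(Z)>0$, then $\mu(\,\cdot\cap Z)/\mu(Z)\in S_\beta(Z)$.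
\item[(c)] Every $\mu\in S_\beta(K)$ lies in the weak$^*$ closure of a countable subset of $S_0(K)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Each part is an induction on $\beta$, trivial for $\beta=0$. Let $\mu=\lim_n\mu_n$ with $\mu_n$ of lower level. (a) $g(\mu_n)\to g(\mu)$. (b) The indicator of $Z$ is continuous, so $\mu_n(Z)\to\mu(Z)$; hence eventually $\mu_n(Z)>0$, and the normalized restrictions converge. (c) If $\mu_n$ lies in the closure of a countable $Q_n\subseteq S_0(K)$, then $\mu$ lies in the closure of $\bigcup_nQ_n$.
\end{proof}

\begin{proposition}[Cantor cubes]\label{prop:cube}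
If $|\Gamma|\le\mathfrak c$, then $P(2^\Gamma)=S_1(2^\Gamma)$.
\end{proposition}

This is known \cite[491Q]{Fremlin}; a proof is given in Section~\ref{sec:cube}. We use it mainly through the following corollary, in which it is essential that the sets $W_s$ are clopen (compare Section~\ref{ss:unreachable}).

\begin{corollary}\label{cor:clopenfibre}
Let $|\mathfrak S|\le\mathfrak c$ and let $W_s\subseteq X$ be clopen, possibly empty, for $s\in\mathfrak S$. Put
\[
H=\{(x,A)\in X\times2^{\mathfrak S}:\ x\in W_s\text{ for all }s\in A\}.
\]
Then $H$ is compact and separable, and $P(H)=S_1(H)$.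
\end{corollary}

\begin{proof}
The map $\varrho(x,A)=(x,\{s\in A:x\in W_s\})$ from $X\times2^{\mathfrak S}$ to $H$ is continuous, because membership of $s$ in the second coordinate depends only on whether $s\in A$ and $x\in W_s$, both clopen conditions. It is the identity on $H$. So $H$ is compact, being a continuous image of $X\times2^{\mathfrak S}\cong2^\Gamma$ with $|\Gamma|\le\mathfrak c$. The cube $2^\Gamma$ is separable: regard $\Gamma$ as a subset of $2^\omega$; the countably many indicator functions of clopen subsets of $2^\omega$, restricted to $\Gamma$, are dense in $2^\Gamma$, since finitely many points can be separated by clopen sets. Hence $H$ is separable.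

Let $\mu\in P(H)$. By Proposition~\ref{prop:cube} there are finitely supported $\nu_k\to\mu$ on $X\times2^{\mathfrak S}$. Then the $\varrho(\nu_k)$ are finitely supported on $H$, and $\varrho(\nu_k)\to\varrho(\mu)=\mu$.
\end{proof}

\section{Switches and the second level}\label{sec:two}

\subsection{Switch spaces}

For $2\le\alpha<\omega_1$ our spaces arise in one way. Start from a metrizable space $Y$ with a family of closed sets $E_s$. To each $s$ attach a switch that may be turned on only over points of $E_s$. In the resulting space ``switch $s$ is on'' is a clopen condition, and a measure on $Y$ can be lifted so that it sees $E_s$ through this clopen set.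

\begin{lemma}\label{lem:switch}
Let $Y$ be a nonempty zero-dimensional compact metrizable space, $|\mathfrak S|\le\mathfrak c$, let $E_s\subseteq Y$ be closed for $s\in\mathfrak S$, and put
\[
K=\{(y,A)\in Y\times2^{\mathfrak S}:\ y\in E_s\text{ for all }s\in A\},\qquad [s]=\{(y,A)\in K:\ s\in A\}.
\]
\begin{enumerate}
\item[(a)] $K$ is nonempty, compact, zero-dimensional and of weight $\le\mathfrak c$, and each $[s]$ is clopen in $K$.
\item[(b)] For every $\nu\in P(Y)$ there is $\hat\nu\in P(K)$ whose projection to $Y$ is $\nu$ and which satisfies $\hat\nu([s])=\nu(E_s)$ for all $s\in\mathfrak S$.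
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $K$ contains all points $(y,\emptyset)$. It is the intersection over $s\in\mathfrak S$ of the closed sets $\{(y,A):s\notin A\text{ or }y\in E_s\}$. So $K$ is a closed subspace of $Y\times2^{\mathfrak S}$, which is compact and zero-dimensional of weight $\le\mathfrak c$. The condition $s\in A$ is clopen.

(b) Let $\jmath(y)=(y,\{s:y\in E_s\})\in K$; this is the lift with all permitted switches on. Call $f\in C(K)$ finitary if $f(y,A)=g(y,A\cap\Phi)$ for a finite $\Phi\subseteq\mathfrak S$ and $g\in C(Y\times2^\Phi)$. Finitary functions form an algebra that contains the constants and separates points, so they are dense in $C(K)$ by Stone--Weierstrass. For finitary $f$ the function $f(\jmath(y))=g(y,\{s\in\Phi:y\in E_s\})$ is Borel, since $\Phi$ is finite and the $E_s$ are closed. Hence $f\circ\jmath$ is Borel for every $f\in C(K)$, and by the Riesz theorem $f\mapsto\int f\circ\jmath\,d\nu$ is integration against some $\hat\nu\in P(K)$. Taking for $f$ a function of $y$ alone, and then the indicator of $[s]$, gives the two assertions.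
\end{proof}

We call $K$ the \emph{switch space} of the family $(E_s)_{s\in\mathfrak S}$ and $\hat\nu$, as constructed in the proof, the \emph{lift} of $\nu$.

\subsection{An unreachable measure}\label{ss:unreachable}

Take first $Y=X$, with all closed sets $C\subseteq X$ as the family (each indexed by itself), and let $\hat\lambda$ be the lift of $\lambda$, so $\hat\lambda([C])=\lambda(C)$. Then $\hat\lambda\notin S_{\omega_1}(K)$. Indeed, let $Q\subseteq S_0(K)$ be countable, and let $D\subseteq X$ be the countable set of $X$-coordinates of all points in the supports of members of $Q$. As $\lambda$ is atomless and inner regular, there is a closed $C\subseteq X\setminus D$ with $\lambda(C)>\frac12$. A point $(x,A)\in[C]$ has $x\in C$, so $\nu([C])=0$ for all $\nu\in Q$. Since $[C]$ is clopen, the same holds on the closure of $Q$, whereas $\hat\lambda([C])>\frac12$. Now use Lemma~\ref{lem:maps}(c).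

So switches over \emph{closed} sets can hide a measure from all sequences, while by Corollary~\ref{cor:clopenfibre} switches over \emph{clopen} sets hide nothing: one step suffices. To make a measure reachable, but not in one step, we approximate closed sets by clopen ones.

\subsection{Level two by hand}\label{ss:two}

Let $Y=X\times(\omega\cup\{\infty\})$, where $\omega\cup\{\infty\}$ is a convergent sequence with limit $\infty$. The indices are all $s=(C_s,(V^s_n)_{n<\omega})$ such that $C_s\subseteq X$ is nonempty and closed, each $V_n^s$ is clopen, and $C_s\subseteq V^s_n\subseteq\{x:\operatorname{dist}(x,C_s)<2^{-n}\}$; there are $\mathfrak c$ of them. Put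
\[
E_s=\big(C_s\times\{\infty\}\big)\cup\bigcup_n\big(V_n^s\times\{n\}\big).
\]
This set is closed. Over the isolated points $n$ its fibers are clopen. If $x\notin C_s$, choose $\delta>0$ with $2\delta<\operatorname{dist}(x,C_s)$; then $B(x,\delta)\times(\{n:2^{-n}<\delta\}\cup\{\infty\})$ is a neighborhood of $(x,\infty)$ missing $E_s$. Let $K$ be the switch space. Its points are triples $(x,t,A)$; let $K_t$ be the set of points with second coordinate $t$.

\smallskip
\emph{$P(K)=S_2(K)$.} Each $K_n$ has the form of Corollary~\ref{cor:clopenfibre}, so $P(K_n)=S_1(K_n)$. The maps $\varphi_n:K_\infty\to K_n$, $(x,\infty,A)\mapsto(x,n,A)$, are well defined because $C_s\subseteq V_n^s$. They are continuous, and $\varphi_n(z)\to z$ for all $z\in K_\infty$. So for $\mu\in P(K_\infty)$ dominated convergence gives $\varphi_n(\mu)\to\mu$, and hence $\mu\in S_2(K)$. A general measure is a countable mixture of measures on the fibers $K_t$; apply Lemma~\ref{lem:mix}.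

\smallskip
\emph{$P(K)\ne S_1(K)$.} Let $\hat\lambda$ be the lift of $\lambda\otimes\delta_\infty$, so $\hat\lambda([s])=\lambda(C_s)$. Suppose $\hat\lambda=\lim_j\nu_j$ with $\nu_j$ finitely supported. The sets $K_0\cup\dots\cup K_j$ are clopen and $\hat\lambda$-null, so after passing to a subsequence
\begin{equation}\label{eq:two}
\nu_j(K_0\cup\dots\cup K_j)\le\tfrac14\quad\text{for all }j.
\end{equation}
Let $D$ be the countable set of $X$-coordinates of all points of $\bigcup_j\operatorname{supp}\nu_j$, and let $R_n\subseteq D$ be the finite set of $X$-coordinates of points of $\bigcup_{j<n}\operatorname{supp}\nu_j$. Choose a closed $C\subseteq X\setminus D$ with $\lambda(C)>\frac12$, and clopen sets $V_n$ with $C\subseteq V_n\subseteq\{x:\operatorname{dist}(x,C)<2^{-n}\}\setminus R_n$; they exist since $C$ is compact and the right-hand set is open and contains $C$. Let $s=(C,(V_n)_n)$. If $(x,t,A)\in\operatorname{supp}\nu_j\cap[s]$, then $(x,t)\in E_s$. As $x\in D$ and $C\cap D=\emptyset$, we get $t=n<\infty$ and $x\in V_n$; hence $x\notin R_n$, which implies $n\le j$. So $\nu_j([s])\le\frac14$ by \eqref{eq:two}, and in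 the limit $\frac12<\lambda(C)=\hat\lambda([s])\le\frac14$, a contradiction.

\smallskip
In words: at the limit fiber $C$ avoids everything, and over $n$ the clopen set $V_n$ has to avoid only the finitely many points used before time $n$. Later measures may meet $V_n$, but they have already lost most of their mass over $n$.

\section{The space for countable $\alpha$}\label{sec:space}

Fix $2\le\alpha<\omega_1$. We replace the convergent sequence $\omega\cup\{\infty\}$ by a tree of height $\alpha$.

\subsection{The tree}

For $1\le\eta<\omega_1$ define $T^\eta\subseteq\omega^{<\omega}$ by recursion. $T^1$ consists of the empty sequence. For $\eta>1$,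
\[
T^\eta=\{\text{empty sequence}\}\cup\bigcup_{n<\omega}n^\frown T^{\eta_n},
\]
where $\eta_n=\delta$ for all $n$ if $\eta=\delta+1$, and where $1\le\eta_0<\eta_1<\cdots$ is a fixed sequence with supremum $\eta$ if $\eta$ is a limit. Let $T=T^\alpha$, let $o$ be its root (the empty sequence) and $L$ its set of leaves. By induction on $\eta$ the tree $T^\eta$ is countable and has no infinite branch, and each non-leaf $t$ has all children $t^\frown n$, $n<\omega$. So the \emph{height}
\[
h(t)=1\ \text{ for leaves},\qquad h(t)=\sup_n\big(h(t^\frown n)+1\big)\ \text{ otherwise},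
\]
is defined; again by induction $h(o)=\alpha$, and $h(t^\frown n)$ is nondecreasing in $n$ for each non-leaf $t$. Since $\alpha\ge2$, $L$ is infinite and $o\notin L$.

\begin{lemma}\label{lem:height}
Let $\beta\ge1$ and $h(t)>\beta$. Then only finitely many children $v$ of $t$ satisfy $h(v)<\beta$.
\end{lemma}

\begin{proof}
As $h(t)>1$, $t$ is not a leaf. From $\beta<\sup_n(h(t^\frown n)+1)$ we get some $n$ with $h(t^\frown n)\ge\beta$, and by monotonicity the same holds for all larger $n$.
\end{proof}

We write $t\subseteq u$ if $t$ is an initial segment of $u$, and put $\operatorname{cone}(t)=\{u\in T:t\subseteq u\}$ and $\operatorname{cone}(M)=\bigcup_{t\in M}\operatorname{cone}(t)$ for $M\subseteq T$. Topologize $T$ by taking all cones and their complements as a subbase. Equivalently, identify $u$ with $\{t:t\subseteq u\}\in2^T$. Since $T$ has no infinite branch, the image of $T$ consists of all $A\subseteq T$ that contain $o$, are closed under initial segments and contain no two incomparable nodes. This is a closed subset of $2^T$. So $T$ is compact, metrizable and zero-dimensional. Cones are clopen, and leaves are isolated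 because $\operatorname{cone}(t)=\{t\}$ for $t\in L$. If $t$ is not a leaf, then $t^\frown n\to t$, because for every $u$ the conditions $u\subseteq t^\frown n$ and $u\subseteq t$ differ for at most one $n$.

\subsection{Shortcuts, and how to block them}

Suppose we now proceed as in Section~\ref{ss:two}: an index consists of a closed set $C_s$ and clopen sets $V^s_t$, $t\in L$, close to $C_s$; the fiber of $E_s$ over a leaf $t$ is $V_t^s$, and over every other node it is $C_s$. This fails already for $\alpha=3$, where $T$ consists of all sequences of length at most $2$. The leaves $(n,n)$ converge to $o$ in $T$, so the maps $(x,o,A)\mapsto(x,(n,n),A)$ from $K_o$ to $K_{(n,n)}$ converge pointwise to the identity. Measures on leaf fibers have level $\le 1$, so every measure on $K_o$ would lie in $S_2(K)$. The same holds for measures on the fibers $K_{(n)}$, as in Section~\ref{ss:two}, so we would get $P(K)=S_2(K)$.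

The remedy is to let an index $s$ be present over only a part $G_s$ of the tree. If $G_s$ contains all but finitely many children of each of its non-leaf nodes, the one-step moves $t^\frown n\to t$ survive, and they are all the upper bound needs. But $G_s$ may omit \emph{all} the leaves $(n,n)$, since this means omitting one child of each node $(n)$. The following notions make this precise.

\begin{definition}
A \emph{full subtree} is a set $G\subseteq T$ that contains $o$, is closed under initial segments, and contains all but finitely many children of each non-leaf $t\in G$. A set $P\subseteq T\setminus\{o\}$ is \emph{thin} if each $t\in T$ has only finitely many children in $P$.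
\end{definition}

Finite subsets of $T\setminus\{o\}$ are thin, as are unions of two thin sets. Moreover,
\begin{equation}\label{eq:thin}
\text{if }P\text{ is thin, then } T\setminus\operatorname{cone}(P)\text{ is a full subtree.}
\end{equation}
It contains $o$ and is closed under initial segments; and if $t$ belongs to it, then a child of $t$ can fail to belong to it only if that child is itself in $P$.

\subsection{The space}

Fix an injection $\ell:L\to\omega$. Let $\mathfrak S$ be the set of all $s=(C_s,G_s,(V^s_t)_{t\in L\cap G_s})$ such that
\begin{itemize}
\item $C_s\subseteq X$ is nonempty and closed, and $G_s$ is a full subtree;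
\item each $V_t^s$ is clopen in $X$, and $C_s\subseteq V^s_t\subseteq\{x:\operatorname{dist}(x,C_s)<2^{-\ell(t)}\}$.
\end{itemize}
Then $|\mathfrak S|=\mathfrak c$. For $s\in\mathfrak S$ put
\[
E_s=\{(x,t):t\in G_s\setminus L,\ x\in C_s\}\cup\{(x,t):t\in G_s\cap L,\ x\in V^s_t\}\subseteq X\times T .
\]

\begin{lemma}
$E_s$ is closed in $X\times T$.
\end{lemma}

\begin{proof}
Let $(x,t)\notin E_s$. If $t\notin G_s$, then $X\times\operatorname{cone}(t)$ is an open neighborhood missing $E_s$, since $G_s$ is closed under initial segments. If $t\in G_s\cap L$, then $(X\setminus V^s_t)\times\{t\}$ is one. Let $t\in G_s\setminus L$. Then $x\notin C_s$; choose $\delta>0$ with $2\delta<\operatorname{dist}(x,C_s)$, and let $F$ be the set of leaves $u$ with $2^{-\ell(u)}\ge\delta$, which is finite since $\ell$ is injective. Then $B(x,\delta)\times(T\setminus F)$ is an open neighborhood of $(x,t)$. If it contained a point $(x',u)\in E_s$, then $x'\in C_s$ or $\operatorname{dist}(x',C_s)<2^{-\ell(u)}<\delta$; in both cases $\operatorname{dist}(x,C_s)<2\delta$, a contradiction.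
\end{proof}

Let $K$ be the switch space of Lemma~\ref{lem:switch} for $Y=X\times T$ and the sets $E_s$:
\[
K=\{(x,t,A)\in X\times T\times2^{\mathfrak S}:\ (x,t)\in E_s\text{ for all }s\in A\}.
\]
It is zero-dimensional, compact and of weight $\le\mathfrak c$. Its weight is exactly $\mathfrak c$: a compact space of infinite weight $w$ has at most $w$ clopen sets, while the $\mathfrak c$ clopen sets $[s]$ are pairwise different, since for $x\in C_s$ the point $(x,o,\{s\})$ lies in $[s]$ and in no other $[s']$.

For $Z\subseteq T$ put $K_Z=\{(x,t,A)\in K:t\in Z\}$, and $K_t=K_{\{t\}}$. If $Z$ is clopen in $T$, then $K_Z$ is clopen in $K$. Let $\hat\lambda\in P(K)$ be the lift of $\lambda\otimes\delta_o$. As $o\in G_s\setminus L$ for all $s$,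
\begin{equation}\label{eq:hatlambda}
\hat\lambda([s])=\lambda(C_s)\qquad(s\in\mathfrak S).
\end{equation}

\section{The upper bound}\label{sec:upper}

The measures on $K_t$ climb up the tree one node at a time. We record the maps behind this. For a non-leaf $t$ and $n<\omega$ let
\[
\varphi_{t,n}:K_t\to K_{t^\frown n},\qquad \varphi_{t,n}(x,t,A)=\big(x,\ t^\frown n,\ \{s\in A:t^\frown n\in G_s\}\big).
\]

\begin{lemma}\label{lem:phi}
The maps $\varphi_{t,n}$ are well defined and continuous, and $\varphi_{t,n}(z)\to z$ as $n\to\infty$ for all $z\in K_t$.
\end{lemma}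

\begin{proof}
Let $z=(x,t,A)\in K_t$. If $s\in A$, then $t\in G_s$ and $x\in C_s$. If moreover $t^\frown n\in G_s$, then the fiber of $E_s$ over $t^\frown n$, whether it is $C_s$ or $V^s_{t^\frown n}$, contains $C_s\ni x$. So $\varphi_{t,n}$ is well defined. It is continuous because each switch is either left unchanged or constantly turned off. Finally $t^\frown n\to t$. If $s\in A$, then $t\in G_s$, so $t^\frown n\in G_s$ for all large $n$, and switch $s$ is on in $\varphi_{t,n}(z)$ for all large $n$. If $s\notin A$, it is off for all $n$. This is coordinatewise convergence to $z$.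
\end{proof}

\begin{proposition}\label{prop:upper}
If $\mu\in P(K)$ is concentrated on $K_t$, then $\mu\in S_{h(t)}(K)$. Consequently $P(K)=S_\alpha(K)$.
\end{proposition}

\begin{proof}
We use induction on $h(t)$. If $t$ is a leaf, put $W_s=V^s_t$ if $t\in G_s$ and $W_s=\emptyset$ otherwise. Then $K_t$ is homeomorphic to the space $H$ of Corollary~\ref{cor:clopenfibre}, so $\mu\in S_1(K)$. If $t$ is not a leaf, let $\mu_n=\varphi_{t,n}(\mu)$. By Lemma~\ref{lem:phi} and dominated convergence, $\mu_n(f)=\int f\circ\varphi_{t,n}\,d\mu\to\mu(f)$ for all $f\in C(K)$. By induction $\mu_n\in S_{h(t^\frown n)}(K)$, and $h(t^\frown n)<h(t)$. So $\mu\in S_{h(t)}(K)$.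

Since $T$ is countable, any $\mu\in P(K)$ is a countable convex combination of measures concentrated on the closed sets $K_t$. As $h(t)\le h(o)=\alpha$, Lemma~\ref{lem:mix} gives $\mu\in S_\alpha(K)$.
\end{proof}

\section{The lower bound}\label{sec:lower}

\subsection{Obstacles}

In Section~\ref{ss:two} a sequence of finitely supported measures produced a countable set $D$ and finite sets $R_n$, and we defeated the sequence by an index avoiding them. Now the sequences are iterated, so we have to defeat countably many sequences at once. The conditions on $R$ and $P$ below are therefore relaxed modulo finite sets, which allows merging countably many of them.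

\begin{definition}
An \emph{obstacle} is a triple $(D,R,P)$ where $D\subseteq X$ is countable, $R=(R_t)_{t\in L}$ consists of finite subsets of $X$, and $P\subseteq T\setminus\{o\}$ is thin. An index $s\in\mathfrak S$ \emph{avoids} $(D,R,P)$ if
\[
C_s\cap D=\emptyset,\qquad R_t\cap V^s_t=\emptyset\text{ for all but finitely many }t\in L\cap G_s,\qquad P\cap G_s\text{ is finite}.
\]
\end{definition}

\begin{lemma}[Avoiding]\label{lem:avoid}
Let $(D,R,P)$ be an obstacle and $N\subseteq T\setminus\{o\}$ finite. Some $s\in\mathfrak S$ avoids $(D,R,P)$ and satisfies $N\cap G_s=\emptyset$ and $\lambda(C_s)>\frac12$.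
\end{lemma}

\begin{proof}
The set $N\cup P$ is thin, so $G=T\setminus\operatorname{cone}(N\cup P)$ is a full subtree by \eqref{eq:thin}. The set $D\cup\bigcup_tR_t$ is countable, so its complement contains a compact set $C$ with $\lambda(C)>\frac12$. For $t\in L\cap G$ choose a clopen $V_t$ with $C\subseteq V_t\subseteq\{x:\operatorname{dist}(x,C)<2^{-\ell(t)}\}\setminus R_t$, which is possible since $C$ is compact and the right-hand set is open and contains $C$. Take $s=(C,G,(V_t)_{t\in L\cap G})$.
\end{proof}

\begin{lemma}[Merging]\label{lem:merge}
For any obstacles $(D_k,R^k,P_k)$, $k<\omega$, there is an obstacle $(D,R,P)$ such that every $s$ avoiding $(D,R,P)$ avoids all $(D_k,R^k,P_k)$.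
\end{lemma}

\begin{proof}
Enumerate $T=\{u_i:i<\omega\}$ and $L=\{l_i:i<\omega\}$ without repetition, and put $D=\bigcup_kD_k$, $R_{l_i}=\bigcup_{k\le i}R^k_{l_i}$ and
\[
P=\bigcup_k\{v\in P_k:\ v\text{ is a child of some }u_i\text{ with }i\ge k\}.
\]
The children of $u_i$ in $P$ lie in $P_0\cup\dots\cup P_i$, so there are only finitely many, and $P$ is thin. Fix $k$. Then $R^k_t\subseteq R_t$ for all but finitely many $t\in L$. The set $P_k\setminus P$ is finite, as its members are children of $u_i$ with $i<k$ and $P_k$ is thin. So if $s$ avoids $(D,R,P)$, then $C_s\cap D_k=\emptyset$, $R_t^k\cap V_t^s=\emptyset$ for all but finitely many $t\in L\cap G_s$, and $P_k\cap G_s\subseteq(P\cap G_s)\cup(P_k\setminus P)$ is finite.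
\end{proof}

\subsection{The main estimate}

For $\beta<\omega_1$ let $Q_\beta=\{t\in T:h(t)\le\beta\}$. This set is closed under extensions in $T$, and $Q_1=L$. The next proposition says that a measure of level $\beta$, seen through the switch of an index $s$ avoiding a suitable obstacle, lives, up to $\varepsilon$, over finitely many cones whose vertices have height at most $\beta$ and belong to $G_s$.

\begin{proposition}\label{prop:lower}
Let $1\le\beta<\omega_1$, $\sigma\in S_\beta(K)$ and $\varepsilon>0$. There are a finite $N\subseteq Q_\beta$ and an obstacle $(D,R,P)$ such that for every $s$ avoiding $(D,R,P)$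
\[
\sigma([s])\le\varepsilon+\sigma\big(K_{\operatorname{cone}(N\cap G_s)}\big).
\]
\end{proposition}

\begin{proof}
We use induction on $\beta$.

\smallskip
\noindent\textbf{The case $\beta=1$.} This is the argument of Section~\ref{ss:two}, except that $\sigma$ may have mass over leaves. Let $\sigma=\lim_j\nu_j$ with $\nu_j$ finitely supported. As $L$ is countable, there is a finite $N\subseteq L$ with $\sigma(K_{L\setminus N})\le\varepsilon/4$. Enumerate $L\setminus N=\{t_0,t_1,\dots\}$ without repetition. The sets $K_{\{t_0,\dots,t_j\}}$ are clopen, so after passing to a subsequence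
\begin{equation}\label{eq:base}
\nu_j\big(K_{\{t_0,\dots,t_j\}}\big)\le\varepsilon/2\quad\text{for all }j .
\end{equation}
Let $D$ be the set of $X$-coordinates of all points of $\bigcup_j\operatorname{supp}\nu_j$, let $R_{t_M}$ be the finite set of $X$-coordinates of points of $\bigcup_{j<M}\operatorname{supp}\nu_j$, let $R_t=\emptyset$ for $t\in N$, and let $P=\emptyset$.

Let $s$ avoid $(D,R,P)$ and choose $M_0$ such that $R_{t_M}\cap V^s_{t_M}=\emptyset$ whenever $M\ge M_0$ and $t_M\in G_s$. Let $j\ge M_0$ and $(x,t,A)\in\operatorname{supp}\nu_j\cap[s]$. Then $(x,t)\in E_s$, so $t\in G_s$. Since $x\in D$ and $C_s\cap D=\emptyset$, the node $t$ is a leaf and $x\in V_t^s$. Either $t\in N\cap G_s$, or $t=t_M$ for some $M$. In the second case $M\le j$: if $M>j$, then $M\ge M_0$ and $x\in R_{t_M}\cap V^s_{t_M}=\emptyset$, a contradiction. By \eqref{eq:base}, $\nu_j([s])\le\nu_j(K_{N\cap G_s})+\varepsilon/2$ for all $j\ge M_0$. The sets $[s]$ and $K_{N\cap G_s}$ are clopen, so $\sigma([s])\le\sigma(K_{N\cap G_s})+\varepsilon/2$. As $N$ consists of leaves, $N\cap G_s=\operatorname{cone}(N\cap G_s)$.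

\smallskip
\noindent\textbf{The case $\beta\ge2$.} Write $Q=Q_\beta$. If $o\in Q$, let $N=\{o\}$, $D=P=\emptyset$ and $R_t=\emptyset$ for all $t$; the inequality is trivial since $\operatorname{cone}(N\cap G_s)=\operatorname{cone}(o)=T$. So assume $o\notin Q$. Let $\sigma=\lim_k\sigma_k$ with $\sigma_k\in S_{\beta_k}(K)$ and $1\le\beta_k<\beta$; here $\beta_k\ge1$ can be arranged since $S_0(K)\subseteq S_1(K)$ and $\beta\geq 2$.

\emph{The difficulty.} The induction hypothesis yields for each $\sigma_k$ a finite set $N_k\subseteq Q_{\beta_k}\subseteq Q$, but we need one finite set for $\sigma$. As in \eqref{eq:base}, the mass that $\sigma_k$ puts over finitely many fixed cones in $Q$ is controlled by $\sigma$. What is not controlled is mass of $\sigma_k$ over parts of $Q$ that move to infinity with $k$; these are the shortcuts. We shall put the corresponding members of the sets $N_k$ into the thin part of the obstacle.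

\emph{Choice of $N$.} Let $B$ be the set of $\subseteq$-minimal elements of $Q$. As $Q$ is closed under extensions, it is the disjoint union of the cones $\operatorname{cone}(q)$, $q\in B$. The set $B$ is infinite: for each $n$ the cone of the child $(n)$ of $o$ contains a leaf, and the shortest initial segment of this leaf that lies in $Q$ belongs to $B$ and differs from $o$, hence lies in $\operatorname{cone}((n))$. Choose a finite $N\subseteq B$ with $\sigma(K_{\operatorname{cone}(B\setminus N)})\le\varepsilon/8$ and enumerate $B\setminus N=\{q_M:M<\omega\}$ without repetition. Finite unions of cones are clopen, so after passing to a subsequence of $(\sigma_k)_k$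
\begin{equation}\label{eq:step}
\sigma_k\big(K_{\operatorname{cone}(\{q_0,\dots,q_k\})}\big)\le\varepsilon/4\quad\text{for all }k .
\end{equation}

\emph{Choice of the obstacle.} Let $N_k\subseteq Q_{\beta_k}$ and $(D_k,R^k,P_k)$ be given by the induction hypothesis for $\sigma_k$ and $\varepsilon/4$. Put
\[
P'=\bigcup_{k<M}\big(N_k\cap\operatorname{cone}(q_M)\big),
\]
the union being over all pairs $k<M$ of natural numbers. We claim that $P'$ is thin. Clearly $o\notin P'$, since $P'\subseteq Q$. Let $t\in T$. If $t\in Q$, then $t$ and its children lie in $\operatorname{cone}(q)$ for one $q\in B$. The set $P'\cap\operatorname{cone}(q)$ is finite: it is empty if $q\in N$, and contained in $N_0\cup\dots\cup N_{M-1}$ if $q=q_M$. If $t\notin Q$, then $h(t)>\beta$, and any child $v\in P'$ of $t$ lies in some $N_k\subseteq Q_{\beta_k}$, so $h(v)\le\beta_k<\beta$. By Lemma~\ref{lem:height} there are only finitely many such children. This proves the claim; it is here that the drop from $\beta$ to $\beta_k<\beta$ is used.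

By Lemma~\ref{lem:merge} there is an obstacle $(D,R,P)$ such that every $s$ avoiding it avoids all the $(D_k,R^k,P_k)$, and also the obstacle $(\emptyset,(\emptyset)_{t\in L},P')$.

\emph{The estimate.} Let $s$ avoid $(D,R,P)$. Then $P'\cap G_s$ is finite, so there is $M_0$ with $P'\cap G_s\subseteq\operatorname{cone}(\{q_M:M<M_0\})$. Moreover, for all $k$,
\begin{equation}\label{eq:ih}
\sigma_k([s])\le\varepsilon/4+\sigma_k\big(K_{\operatorname{cone}(N_k\cap G_s)}\big).
\end{equation}
Let $k\ge M_0$ and $q'\in N_k\cap G_s$, and let $q\in B$ be the element with $q\subseteq q'$. Then $q\in G_s$, as $G_s$ is closed under initial segments. If $q\in N$, then $\operatorname{cone}(q')\subseteq\operatorname{cone}(N\cap G_s)$. Otherwise $q=q_M$ for some $M$, and $M\le k$: if $M>k$, then $q'\in P'\cap G_s$, whence $M<M_0\le k$ because the cones of different elements of $B$ are disjoint, a contradiction. Therefore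
\[
\operatorname{cone}(N_k\cap G_s)\subseteq\operatorname{cone}(N\cap G_s)\cup\operatorname{cone}(\{q_0,\dots,q_k\}).
\]
By \eqref{eq:ih} and \eqref{eq:step}, $\sigma_k([s])\le\varepsilon/2+\sigma_k(K_{\operatorname{cone}(N\cap G_s)})$ for all $k\ge M_0$. The sets $[s]$ and $K_{\operatorname{cone}(N\cap G_s)}$ are clopen; let $k\to\infty$.
\end{proof}

\begin{corollary}\label{cor:lower}
$\hat\lambda\notin S_\beta(K)$ for every $\beta<\alpha$.
\end{corollary}

\begin{proof}
As $S_0(K)\subseteq S_1(K)$ and $\alpha\ge2$, we may assume $\beta\ge1$. Suppose $\hat\lambda\in S_\beta(K)$, and let $N$ and $(D,R,P)$ be as in Proposition~\ref{prop:lower} for $\sigma=\hat\lambda$ and $\varepsilon=\frac14$. Since $h(o)=\alpha>\beta$, we have $o\notin Q_\beta\supseteq N$. So Lemma~\ref{lem:avoid} gives $s$ avoiding $(D,R,P)$ with $N\cap G_s=\emptyset$ and $\lambda(C_s)>\frac12$. By \eqref{eq:hatlambda}, $\frac12<\lambda(C_s)=\hat\lambda([s])\le\frac14$, a contradiction.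
\end{proof}

Proposition~\ref{prop:upper} and Corollary~\ref{cor:lower} prove Theorem~\ref{thm:main}(i). The two bounds meet because the same height function governs both. The moves $t^\frown n\to t$, which survive in every full subtree containing $t$, give level $h(t)$ over $t$; and if $h(t)>\beta$, then only finitely many children of $t$ have height less than $\beta$, so that a full subtree may omit all of them.

\section{The case $\alpha=\omega_1$}\label{sec:omega1}

For $2\le\alpha<\omega_1$ let $K_\alpha$ be the space just constructed and $\hat\lambda_\alpha$ its measure. Let $K$ be the one-point compactification, with point $\infty$, of the disjoint sum of all $K_\alpha$, $2\le\alpha<\omega_1$. It is zero-dimensional, the complements of finite unions of the $K_\alpha$ being a neighborhood base of clopen sets at $\infty$. Its weight is $\mathfrak c$, since $\omega_1\cdot\mathfrak c=\mathfrak c$.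

\smallskip
\emph{$P(K)=S_{\omega_1}(K)$.} Let $\mu\in P(K)$. The $K_\alpha$ are disjoint and clopen, so $\mu(K_\alpha)>0$ for only countably many $\alpha$. The union of the remaining $K_\alpha$ is $\mu$-null by inner regularity, as each of its compact subsets is covered by finitely many of them. So $\mu$ is a countable convex combination of $\delta_\infty$ and of measures $\mu_\alpha\in P(K_\alpha)=S_\alpha(K_\alpha)\subseteq S_\alpha(K)$. Some countable $\gamma\ge1$ bounds these countably many $\alpha$, and $\mu\in S_\gamma(K)$ by Lemma~\ref{lem:mix}.

\smallskip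
\emph{$S_\beta(K)\ne P(K)$ for $\beta<\omega_1$.} Let $\alpha=\max(\beta+1,2)$. If $\hat\lambda_\alpha\in S_\beta(K)$, then $\hat\lambda_\alpha\in S_\beta(K_\alpha)$ by Lemma~\ref{lem:maps}(b), contradicting Corollary~\ref{cor:lower}.

\smallskip
This proves Theorem~\ref{thm:main}(ii).

\section{Measures on Cantor cubes}\label{sec:cube}

We prove Proposition~\ref{prop:cube}. For the fair-coin measure $\lambda_I$ on $2^I$, $|I|\le\mathfrak c$, there is an explicit sequence: code $I$ by points of $2^\omega$, and for each $k$ toss one coin for each $0$--$1$ word of length $k$; the coordinate $i$ reads the coin of the word formed by the first $k$ digits of its code. Finitely many coordinates have different words once $k$ is large, and from then on they are independent. A general $\mu$ will be written as the joint law of events $B_\gamma$ in $2^I$. As these events may depend on infinitely many coordinates, they have to be approximated by events depending on finitely many, and the approximation has to be slow enough, separately for each $\gamma$, for the coins to be independent.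

\begin{proof}[Proof of Proposition~\ref{prop:cube}]
We may assume that $\Gamma=\kappa\le\mathfrak c$ is a cardinal. Let $\mu\in P(2^\kappa)$ and $I=\kappa\times\omega$, so $|I|\le\mathfrak c$, and let $\lambda_I$ be the fair-coin measure on the product $\sigma$-algebra of $2^I$.

\smallskip
\noindent\textbf{Step 1: coding $\mu$ in $2^I$.} \emph{There are measurable sets $B_\gamma\subseteq2^I$, $\gamma<\kappa$, with the same finite joint distributions under $\lambda_I$ as the sets $\{z:z(\gamma)=1\}$ under $\mu$.}

For $\gamma\le\kappa$ let $\mathcal B_\gamma$ be the product $\sigma$-algebra of $2^\gamma$ and $\mu_\gamma$ the marginal of $\mu$ on it. For $\gamma<\kappa$ the measure $H\mapsto\mu\{z:z\upharpoonright\gamma\in H,\ z(\gamma)=1\}$ is dominated by $\mu_\gamma$, so by Radon--Nikodym it equals $H\mapsto\int_Hp_\gamma\,d\mu_\gamma$ for a $\mathcal B_\gamma$-measurable $p_\gamma:2^\gamma\to[0,1]$. The functions $U_\gamma(y)=\sum_i2^{-i-1}y(\gamma,i)$ on $2^I$ are independent and uniformly distributed on $[0,1]$. Define recursively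
\[
Z_\gamma(y)=1\ \text{ if }\ U_\gamma(y)<p_\gamma\big((Z_\eta(y))_{\eta<\gamma}\big),\qquad Z_\gamma(y)=0\ \text{ otherwise}.
\]
By induction $Z_\gamma$ is measurable with respect to the coordinates in $(\gamma+1)\times\omega$. We claim that for all $\gamma\le\kappa$ the law of $(Z_\eta)_{\eta<\gamma}$ on $\mathcal B_\gamma$ is $\mu_\gamma$. This is trivial for $\gamma=0$. At limits it holds because the sets depending on finitely many coordinates form a $\pi$-system generating $\mathcal B_\gamma$. Suppose it holds for $\gamma<\kappa$. As $U_\gamma$ is independent of $(Z_\eta)_{\eta<\gamma}$, Fubini's theorem gives for $H\in\mathcal B_\gamma$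
\[
\lambda_I\big(Z_\gamma=1,\ (Z_\eta)_{\eta<\gamma}\in H\big)=\int_Hp_\gamma\,d\mu_\gamma=\mu\{z:z\upharpoonright\gamma\in H,\ z(\gamma)=1\}.
\]
Subtracting from $\lambda_I((Z_\eta)_{\eta<\gamma}\in H)=\mu_\gamma(H)$ gives the same with $1$ replaced by $0$. Every set in $\mathcal B_{\gamma+1}$ is a disjoint union of two sets of these kinds, so the claim holds for $\gamma+1$. Now put $B_\gamma=\{Z_\gamma=1\}$.

\smallskip
\noindent\textbf{Step 2: sampling $\lambda_I$.} Fix an injection $e:I\to2^\omega$. Say that $k$ \emph{separates} $J\subseteq I$ if $i\mapsto e(i)\upharpoonright k$ is injective on $J$; every finite $J$ is separated by all large $k$. Let $\Omega_k=\{0,1\}^{\{0,1\}^k}$, a finite set, with uniform probability $\Pr$, and define $\theta_k:\Omega_k\to2^I$ by $\theta_k(w)(i)=w(e(i)\upharpoonright k)$. If $k$ separates the finite set $J$, then the coordinates of $\theta_k$ in $J$ are independent fair coins, so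
\begin{equation}\label{eq:sample}
\Pr(\theta_k\in W)=\lambda_I(W)\quad\text{for every }W\subseteq2^I\text{ depending only on coordinates in }J.
\end{equation}

\smallskip
\noindent\textbf{Step 3: slow approximation.} For $\gamma<\kappa$ and $j<\omega$ choose $B_{\gamma,j}\subseteq2^I$ depending only on a finite set $I_{\gamma,j}$ of coordinates such that $\lambda_I(B_\gamma\triangle B_{\gamma,j})\le2^{-j}$, with $B_{\gamma,0}=\emptyset=I_{\gamma,0}$. This is possible because sets depending on finitely many coordinates form an algebra generating the product $\sigma$-algebra. Let $j_\gamma(k)$ be the largest $j\le k$ such that $k$ separates $\bigcup_{j'\le j}I_{\gamma,j'}$; it exists since $j=0$ qualifies. Let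
\[
h_k:\Omega_k\to2^\kappa,\qquad h_k(w)(\gamma)=1\ \text{ iff }\ \theta_k(w)\in B_{\gamma,j_\gamma(k)},
\]
and let $\nu_k$ be the law of $h_k$. It is finitely supported because $\Omega_k$ is finite.

We show $\nu_k\to\mu$. Let $\Phi\subseteq\kappa$ be finite and $J<\omega$. For all large $k\ge J$, $k$ separates $\bigcup_{\gamma\in\Phi,\,j\le J}I_{\gamma,j}$; consider such $k$. For $\gamma\in\Phi$ we have $j_\gamma(k)\ge J$, so $k$ separates $I_{\gamma,J}\cup I_{\gamma,j_\gamma(k)}$, and by \eqref{eq:sample}
\[
\Pr\big(\theta_k\in B_{\gamma,j_\gamma(k)}\triangle B_{\gamma,J}\big)=\lambda_I\big(B_{\gamma,j_\gamma(k)}\triangle B_{\gamma,J}\big)\le2\cdot2^{-J}.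
\]
For $u\in2^\Phi$ this shows that $\nu_k\{z:z\upharpoonright\Phi=u\}$ differs by at most $2|\Phi|2^{-J}$ from the probability that $\theta_k\in B_{\gamma,J}\Leftrightarrow u(\gamma)=1$ for all $\gamma\in\Phi$. By \eqref{eq:sample} again, this probability equals
\[
\lambda_I\{y:\ y\in B_{\gamma,J}\Leftrightarrow u(\gamma)=1\text{ for all }\gamma\in\Phi\},
\]
which differs by at most $|\Phi|2^{-J}$ from the same expression with $B_\gamma$ in place of $B_{\gamma,J}$, that is, by Step 1, from $\mu\{z:z\upharpoonright\Phi=u\}$. Altogether
\[
\big|\nu_k\{z:z\upharpoonright\Phi=u\}-\mu\{z:z\upharpoonright\Phi=u\}\big|\le3|\Phi|2^{-J}\quad\text{for all large }k .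
\]
As $J$ is arbitrary, and every clopen set is a finite disjoint union of sets $\{z:z\upharpoonright\Phi=u\}$ with a common $\Phi$, we get $\nu_k\to\mu$ on all clopen sets. Linear combinations of indicators of clopen sets are dense in $C(2^\kappa)$, so $\nu_k\to\mu$.
\end{proof}

\section{Proof of Theorem~\ref{thm:more}}\label{sec:more}

\noindent\textbf{(a)} For a leaf $t$ the fiber $K_t$ is separable by Corollary~\ref{cor:clopenfibre}. As $L$ is countable, it suffices that $K_L$ is dense in $K$. We show $K_t\subseteq\overline{K_L}$ by induction on $h(t)$. This is clear for leaves. For a non-leaf $t$ and $z\in K_t$ we have $\varphi_{t,n}(z)\in K_{t^\frown n}\subseteq\overline{K_L}$ and $\varphi_{t,n}(z)\to z$ by Lemma~\ref{lem:phi}.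

\medskip
\noindent\textbf{(b)} Suppose $\gamma\le\alpha$ is countable and $S_\gamma(K)=\bigcup_{\beta<\gamma}S_\beta(K)$. Then $\gamma\ge1$, as $S_0(K)\ne\emptyset$. A limit of a sequence from $S_\gamma(K)$ is a limit of a sequence from $\bigcup_{\beta<\gamma}S_\beta(K)$, so it lies in $S_\gamma(K)$. By induction $S_\delta(K)=S_\gamma(K)$ for $\gamma\le\delta\le\omega_1$. If $\gamma=\alpha$, our assumption contradicts \eqref{eq:problem}. If $\gamma<\alpha<\omega_1$, then $S_\alpha(K)=S_\gamma(K)\subseteq\bigcup_{\beta<\alpha}S_\beta(K)$, contradicting \eqref{eq:problem}. If $\alpha=\omega_1$, then $S_\gamma(K)=S_{\omega_1}(K)=P(K)$, again a contradiction.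

\medskip
\noindent\textbf{(c)} Let $Y=[0,1]^{\mathfrak c}$. It has weight $\mathfrak c$ and contains a copy of every compact space of weight $\le\mathfrak c$. A product of surjections $2^\omega\to[0,1]$ gives a continuous surjection $g:2^{\mathfrak c}\to Y$. Each $\mu\in P(Y)$ is of the form $g(\mu')$ with $\mu'\in P(2^{\mathfrak c})$: the functional $f\circ g\mapsto\mu(f)$ on $\{f\circ g:f\in C(Y)\}$ extends by Hahn--Banach to a functional of norm $1$ on $C(2^{\mathfrak c})$ with value $1$ at the constant $1$, and such a functional is positive. By Proposition~\ref{prop:cube} and Lemma~\ref{lem:maps}(a), $\mu\in S_1(Y)$. So $P(Y)=S_1(Y)\ne S_0(Y)$, the inequality because $Y$ is infinite and so carries measures that are not finitely supported. This settles $\alpha=1$.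

For $\alpha\ge2$ take $K\sqcup Y$, of weight $\mathfrak c$, with $K$ from Theorem~\ref{thm:main}. Every measure on $K\sqcup Y$ is a convex combination of one in $P(K)=S_\alpha(K)$ and one in $P(Y)=S_1(Y)$, so $P(K\sqcup Y)=S_\alpha(K\sqcup Y)$ by Lemmas~\ref{lem:maps}(a) and~\ref{lem:mix}. If $\mu\in P(K)\setminus S_\beta(K)$, then $\mu\notin S_\beta(K\sqcup Y)$ by Lemma~\ref{lem:maps}(b). So \eqref{eq:problem} passes from $K$ to $K\sqcup Y$.

\medskip
\noindent\textbf{(d)} Let $\mu\in S_{\omega_1}(K)$. By Lemma~\ref{lem:maps}(c), $\mu$ lies in the closure of a countable $Q\subseteq S_0(K)$. Let $F$ be the closure of the countable set $\bigcup_{\nu\in Q}\operatorname{supp}\nu$. Then $\operatorname{supp}\mu\subseteq F$: otherwise some continuous $f\ge0$ vanishes on $F$ and has $\mu(f)>0$, while $\nu(f)=0$ for all $\nu\in Q$, contradicting $\mu\in\overline Q$. The space $F$ is compact and separable. Its regular open sets form a base, and each of them is the interior of the closure of its trace on a fixed countable dense set; so $F$ has weight $\le2^{\aleph_0}$, and so does $\operatorname{supp}\mu$. This proves the first assertion.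

If $\kappa\le\mathfrak c$, then $P(2^\kappa)=S_1(2^\kappa)$ by Proposition~\ref{prop:cube}. If $\kappa>\mathfrak c$, the fair-coin product measure on $2^\kappa$ has support $2^\kappa$, of weight $\kappa>\mathfrak c$, so $P(2^\kappa)\ne S_{\omega_1}(2^\kappa)$.

\medskip
\noindent\textbf{(e)} Let $K$ have weight $w(K)<\mathfrak p$ and let $\mu\in S_{\omega_1}(K)$. By Lemma~\ref{lem:maps}(c) there is a countable $Q\subseteq S_0(K)$ with $\mu\in\overline Q$. If $\mu\in Q$, then $\mu\in S_1(K)$, so assume $\mu\notin Q$. The space $C(K)$ has a norm-dense subset of cardinality at most $\max(w(K),\omega)$ (over the rational or complex rational scalars), and such a subset determines the weak$^*$ topology of $P(K)$. Hence $\mu$ has a neighborhood base $(U_i)_{i<\kappa}$ in $P(K)$ with $\kappa\le\max(w(K),\omega)<\mathfrak p$, because $\mathfrak p\ge\omega_1$. Finite intersections of the sets $U_i\cap Q$ are infinite, since $P(K)$ is Hausdorff and $\mu\in\overline Q\setminus Q$. By the definition of $\mathfrak p$ there is an infinite $Q'\subseteq Q$ with $Q'\setminus U_i$ finite for all $i$. A one-to-one enumeration of $Q'$ is a sequence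 in $S_0(K)$ converging to $\mu$. So $\mu\in S_1(K)$, and $S_{\omega_1}(K)=S_1(K)$.

Consequently, if $\alpha\ge2$ and the weight of $K$ is less than $\mathfrak p$, then $S_\alpha(K)=S_1(K)$, and $K$ does not satisfy \eqref{eq:problem} for $\alpha$. The last assertion of (e) follows, as Martin's Axiom implies $\mathfrak p=\mathfrak c$. \qed

\begin{thebibliography}{9}
\bibitem{BNS} Piotr Borodulin-Nadzieja and Omar Selim, \emph{Sequential closure in the space of measures}, arXiv:1203.4270 (2012).
\bibitem{Fremlin} Fremlin, \emph{Measure Theory}, vol.~4.
\end{thebibliography}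

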